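\title{Submodule-closed subcategories from the Weyl group of an affine quiver}

\begin{abstract}
Let $Q$ be an affine quiver without oriented cycles, $W$ its Weyl group and $\Pi$ its completed preprojective algebra over an algebraically closed field $k$. Every $w\in W$ defines a finite-dimensional quotient $\Pi/I_w$, and the direct summands of its restriction to $kQ$ generate a subcategory $\mathcal{C}(\Pi/I_w)$ of $\operatorname{mod}kQ$. We prove that a subcategory arises in this way if and only if it has finitely many indecomposables, is closed under submodules, and misses at least one ray in every tube. We deduce this from a criterion for all connected acyclic non-Dynkin quivers: a submodule-closed subcategory is of the form $\mathcal{C}(\Pi/I_w)$ exactly when a graded module over the preprojective algebra, built greedily from the subcategory, is finite dimensional.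
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The subcategories $\mathcal{C}(\Pi/I_w)$}

Let $k$ be an algebraically closed field and $Q$ a finite quiver without oriented cycles, with vertices $1,\dots,n$ and set of arrows $Q_1$. Modules are right modules and paths are composed from left to right: an arrow $b$ from $s(b)$ to $t(b)$ satisfies $b=e_{s(b)}be_{t(b)}$, where $e_i$ is the trivial path at $i$. A module $M$ is then a representation with the space $Me_i$ at the vertex $i$ and the maps $m\mapsto mb$. (With the opposite convention, replace $Q$ by $Q^{\mathrm{op}}$.) We write $\operatorname{mod}kQ$ for the category of finite-dimensional $kQ$-modules, $S_i$ for the simple module at $i$, $P_i=e_ikQ$ for its projective cover, $\underline{\dim}\,M=(\dim Me_i)_i$, and $D=\operatorname{Hom}_k(-,k)$. A \emph{subcategory} is always full, additive, and closed under isomorphisms and direct summands; it is \emph{subclosed} if it is closed under submodules. For a module $M$, $\operatorname{add}M$ consists of the direct summands of finite direct sums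 of copies of $M$.

The double quiver $\bar Q$ is obtained from $Q$ by adding an arrow $a^*\colon t(a)\to s(a)$ for every $a\in Q_1$. Put $(a^*)^*=a$, $\varepsilon(a)=1$, $\varepsilon(a^*)=-1$, and
\[
\rho=\sum_{a\in Q_1}(aa^*-a^*a)=\sum_{b\in\bar Q_1}\varepsilon(b)\,bb^*.
\]
The \emph{completed preprojective algebra} $\Pi$ is the quotient of the completion of $k\bar Q$ with respect to path length by the closure of the ideal generated by $\rho$. It contains $kQ$ as a subalgebra.

On $\mathbb{Z}^n$, with standard basis $\alpha_1,\dots,\alpha_n$, consider the symmetric form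
\[
(\beta,\gamma)=2\sum_i\beta_i\gamma_i-\sum_{b\in\bar Q_1}\beta_{s(b)}\gamma_{t(b)}
\]
and the reflections $s_i\beta=\beta-(\beta,\alpha_i)\alpha_i$. The \emph{Weyl group} $W=W_Q$ is the subgroup of $GL_n(\mathbb{Z})$ generated by $s_1,\dots,s_n$. It is a Coxeter group. An expression $w=s_{i_1}\cdots s_{i_l}$ is \emph{reduced} if $l$ is as small as possible, and then $\ell(w)=l$. Put $I_i=\Pi(1-e_i)\Pi$, and for a reduced expression $w=s_{i_1}\cdots s_{i_l}$ put
\[
I_w=I_{i_1}I_{i_2}\cdots I_{i_l},
\]
with $I_w=\Pi$ for $w=1$. This ideal is independent of the reduced expression; we take this fact as part of the setting and use it without proof. The algebra $\Pi/I_w$ is finite dimensional (see Lemma~\ref{lem:completion}). For a $\Pi$-module $M$, let $M_{kQ}$ be its restriction to $kQ$ and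
\[
\mathcal{C}(M)=\operatorname{add}(M_{kQ})\cap\operatorname{mod}kQ .
\]

The quotient $\Pi/I_i$ is the simple module $S_i$, so a module is killed by $I_i$ exactly when it is a direct sum of copies of $S_i$. The submodules $I_{i_1}\cdots I_{i_t}/I_w$ therefore filter $\Pi/I_w$ with layers that, read from the top, are sums of copies of $S_{i_1},\dots,S_{i_l}$. Any module with such a filtration is killed by $I_w$, so $\Pi/I_w$ is the largest quotient of $\Pi$ of this shape. Restriction to $kQ$ forgets the starred arrows and breaks $\Pi/I_w$ into pieces, and $\mathcal{C}(\Pi/I_w)$ records which indecomposable pieces occur. Which subcategories of $\operatorname{mod}kQ$ arise?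

For $w=1$ we get the zero subcategory, and for $w=s_i$ we get $\operatorname{add}S_i$. For the Kronecker quiver the two elements of length two give the projective modules and the semisimple modules (Example~\ref{ex:kronecker}). All of these are subclosed. For a Dynkin quiver nothing more is needed: by a theorem of Oppermann, Reiten and Thomas, $w\mapsto\mathcal{C}(\Pi/I_w)$ is a bijection from $W$ onto the subclosed subcategories (see Proposition~\ref{prop:dynkin}). For other quivers $\mathcal{C}(\Pi/I_w)$ still has only finitely many indecomposables, so the first guess is that exactly the subclosed subcategories with finitely many indecomposables arise. This guess fails already for the Kronecker quiver (Example~\ref{ex:kronecker}), and the obstruction comes from the regular modules.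

\subsection{Tubes, rays and the main theorem}

Let $\tau$ and $\tau^-$ be the Auslander--Reiten translations of $kQ$, recalled in Section~\ref{sec:homological}. A $kQ$-module is \emph{preprojective} if it is a direct sum of modules $\tau^{-m}P_i$, \emph{preinjective} if it is a direct sum of modules $\tau^mE$ with $E$ injective, and \emph{regular} if it has no nonzero preprojective or preinjective direct summand.

Suppose that $Q$ is \emph{affine}, that is, its underlying graph is an extended Dynkin diagram. The regular modules then form an abelian category whose simple objects are called \emph{quasi-simple}; length and socle in this category are called quasi-length and quasi-socle. The components of the Auslander--Reiten quiver formed by the regular indecomposables are \emph{tubes}. A tube contains finitely many quasi-simple modules, and their number is the \emph{rank} of the tube. For a quasi-simple module $X$ and $m\ge1$ there is a unique regular indecomposable $X[m]$ of quasi-length $m$ and quasi-socle $X$, there are irreducible monomorphisms $X=X[1]\to X[2]\to X[3]\to\cdots$,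 and every indecomposable in a tube has the form $X[m]$. The set $\{X[m]:m\ge1\}$ is the \emph{ray} starting at $X$. A tube of rank $p$ is the disjoint union of $p$ rays; see Figure~\ref{fig:tube}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.9]
\node (a1) at (0,0) {$X$}; \node (b1) at (2,0) {$Y$}; \node (c1) at (4,0) {$X$};
\node (a2) at (1,1) {$X[2]$}; \node (b2) at (3,1) {$Y[2]$};
\node (z3) at (0,2) {$Y[3]$}; \node (a3) at (2,2) {$X[3]$}; \node (b3) at (4,2) {$Y[3]$};
\node (z4) at (1,3) {$Y[4]$}; \node (a4) at (3,3) {$X[4]$};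
\node at (2,3.7) {$\vdots$};
\draw[->,very thick] (a1)--(a2); \draw[->,very thick] (a2)--(a3); \draw[->,very thick] (a3)--(a4);
\draw[->] (b1)--(b2); \draw[->] (b2)--(b3); \draw[->] (z3)--(z4);
\draw[->] (a2)--(b1); \draw[->] (b2)--(c1); \draw[->] (z3)--(a2);
\draw[->] (a3)--(b2); \draw[->] (z4)--(a3); \draw[->] (a4)--(b3);
\end{tikzpicture}
\caption{A tube of rank $2$ with quasi-simple modules $X$ and $Y$; the left and right columns are identified. Arrows going up are irreducible monomorphisms, arrows going down are irreducible epimorphisms, and $\tau^-$ moves each module to its right neighbor in the same row. The thick arrows mark the ray starting at $X$.}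
\label{fig:tube}
\end{figure}

The problem, which comes from \cite{ORT}, is to decide whether the following statement holds. We prove that it does.

\begin{theorem}\label{thm:affine}
Let $Q$ be an affine quiver without oriented cycles. A subcategory $\mathcal{Z}$ of $\operatorname{mod}kQ$ equals $\mathcal{C}(\Pi/I_w)$ for some $w\in W$ if and only if
\begin{enumerate}
\item[(i)] $\mathcal{Z}$ has finitely many indecomposables,
\item[(ii)] $\mathcal{Z}$ is subclosed, and
\item[(iii)] in every tube there is at least one ray that does not meet $\mathcal{Z}$.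
\end{enumerate}
\end{theorem}

\subsection{The method}

Give the starred arrows degree $1$ and the arrows of $Q$ degree $0$. Then $A=\Pi/I_w$ is graded, $\mathcal{C}(A)=\operatorname{add}\bigoplus_jA_j$, the component $A_0$ is a quotient of $kQ$, and $A_{j+1}$ turns out to be a quotient of $\tau^-A_j$. This suggests a way to rebuild $A$ from $\mathcal{Z}=\mathcal{C}(A)$: take the largest quotient of $kQ$ that lies in $\mathcal{Z}$, apply $\tau^-$, take the largest quotient that lies in $\mathcal{Z}$, and repeat. The procedure makes sense for any subclosed $\mathcal{Z}$, and Theorem~\ref{thm:criterion} states that, for every connected non-Dynkin quiver, $\mathcal{Z}$ has the form $\mathcal{C}(\Pi/I_w)$ exactly when the procedure terminates. In the affine case $\tau^-$ permutes the quasi-simple modules of a tube, so the procedure runs forever if $\mathcal{Z}$ contains all of them. Section~\ref{sec:tubes} shows that under (i) and (ii) this is the only obstruction.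

Sections~\ref{sec:homological}--\ref{sec:criterion} prove Theorem~\ref{thm:criterion}. The main tool is the symmetry of $\operatorname{Ext}^1$ over the preprojective algebra, in a graded form. It is combined with a description of the ideals $I_w$ that does not mention $W$: they are the ideals whose quotient has no self-extensions (Proposition~\ref{prop:rigid}). Section~\ref{sec:complements} contains two complements that the proofs do not use: $w$ is determined by $\mathcal{Z}$, and the Dynkin case follows from the affine one.

\section{A graded model of the preprojective algebra}\label{sec:graded}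

This section uses only that $Q$ has no oriented cycles. Let $\Lambda=k\bar Q/(\rho)$ be the uncompleted preprojective algebra, graded by $\deg a=0$ and $\deg a^*=1$ for $a\in Q_1$. The element $\rho$ is homogeneous of degree $1$. An unadorned tensor product is taken over $kQ$.

\begin{lemma}\label{lem:tensor}
We have $\Lambda_0=kQ$, each $\Lambda_j$ is finite dimensional, and $\Lambda$ is the tensor algebra $T_{kQ}(\Lambda_1)$. In particular $\Lambda_{j+l}=\Lambda_j\Lambda_l$, and a graded $\Lambda$-module is the same as a family $(M_j)_{j\in\mathbb{Z}}$ of $kQ$-modules together with arbitrary $kQ$-linear maps $M_j\otimes\Lambda_1\to M_{j+1}$.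
\end{lemma}

\begin{proof}
A path of degree $j$ in $\bar Q$ has the form $p_0a_1^*p_1\cdots a_j^*p_j$ with paths $p_t$ in $Q$. Since $Q$ has finitely many paths, there are finitely many paths of degree $j$. The bimodule $V=(k\bar Q)_1$ is isomorphic to $\bigoplus_{a\in Q_1}kQe_{t(a)}\otimes_ke_{s(a)}kQ$, so $V^{\otimes j}$ has the paths of degree $j$ as a basis and $k\bar Q=T_{kQ}(V)$. The ideal $(\rho)$ is generated by the sub-bimodule $R=kQ\,\rho\,kQ$ of $V$, and $T_{kQ}(V)/(R)=T_{kQ}(V/R)$ because both sides have the same universal property.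
\end{proof}

We call the maps $M_j\otimes\Lambda_1\to M_{j+1}$ the \emph{structure maps} of $M$. They satisfy no compatibility condition, so graded modules can be built one degree at a time. We write $M\langle a\rangle_j=M_{a+j}$ for the shift and $M_{\ge a}$ for the submodule $\bigoplus_{j\ge a}M_j$. The groups $\operatorname{Hom}_{\mathrm{gr}}$ and $\operatorname{Ext}^1_{\mathrm{gr}}$ are taken in the category of graded modules with maps of degree $0$. A $kQ$-module is regarded as a graded $\Lambda$-module concentrated in degree $0$. A graded module $M$ is \emph{generated in degree $a$} if $M=M_a\Lambda$.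

Let $\mathfrak{r}$ be the ideal of $\Lambda$ spanned by the paths of length at least $1$, and let $J_i=\Lambda(1-e_i)\Lambda$. An arrow of $\bar Q$ is not a loop, so one of its endpoints differs from $i$ and the arrow lies in $J_i$. Hence
\begin{equation}\label{eq:Ji}
J_i=\mathfrak{r}+\sum_{j\ne i}ke_j\supseteq\Lambda_{\ge1},\qquad \Lambda/J_i=S_i,\qquad J_i^2=J_i,
\end{equation}
the last equality because $J_i$ is generated by an idempotent.

\begin{lemma}\label{lem:completion}
We have $\Pi=\prod_j\Lambda_j$, and $I_{i_1}\cdots I_{i_l}=J_{i_1}\cdots J_{i_l}+\Pi_{\ge l}$ for all vertices $i_1,\dots,i_l$, where $\Pi_{\ge l}=\prod_{j\ge l}\Lambda_j$. Consequently $J_w:=I_w\cap\Lambda$ equals $J_{i_1}\cdots J_{i_l}$ for every reduced expression $w=s_{i_1}\cdots s_{i_l}$, it contains $\Lambda_{\ge l}$, and $\Pi/I_w=\Lambda/J_w$. The products of the ideals $J_i$, including the empty product $\Lambda$, are exactly the ideals $J_w$.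
\end{lemma}

\begin{proof}
Let $L$ be the maximal length of a path in $Q$. A path of degree $j$ has length between $j$ and $j+(j+1)L$, so path length and degree define the same topology on $k\bar Q$. The completion is $\prod_j(k\bar Q)_j$, the closure of the homogeneous ideal $(\rho)$ is $\prod_j(\rho)_j$, and $\Pi=\prod_j\Lambda_j$.

Next, $\Pi_{\ge l+m}=\Lambda_l\Pi_{\ge m}$ for $l\ge1$, $m\ge0$. Indeed, let $u_1,\dots,u_r$ be a basis of $\Lambda_l$ and $x\in\Pi_{\ge l+m}$. Since $\Lambda_{l+j}=\Lambda_l\Lambda_j$, we can write $x_{l+j}=\sum_su_sy_{s,j}$ with $y_{s,j}\in\Lambda_j$, and then $x=\sum_su_sy_s$ with $y_s=(y_{s,j})_{j\ge m}$.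

We prove the formula for the products by induction on $l$. For $l=1$, the space $J_i+\Pi_{\ge1}$ is the preimage of the ideal $(J_i)_0$ under $\Pi\to kQ$; it is an ideal containing $1-e_i$, so it contains $I_i$. Conversely $J_i\subseteq I_i$ and $\Pi_{\ge1}=\Lambda_1\Pi\subseteq J_i\Pi\subseteq I_i$. For the induction step let $J=J_{i_1}\cdots J_{i_l}$, which contains $(\Lambda_{\ge1})^l=\Lambda_{\ge l}$. Then $J+\Pi_{\ge l}=J+\Pi_{\ge l+1}$ and $J_i+\Pi_{\ge1}=J_i+\Pi_{\ge l+1}$, so $(J+\Pi_{\ge l})I_i\subseteq JJ_i+\Pi_{\ge l+1}$. The reverse inclusion holds because $\Pi_{\ge l+1}=\Lambda_l\Pi_{\ge1}\subseteq JI_i$.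

It follows that $I_w\cap\Lambda=J_{i_1}\cdots J_{i_l}+\Lambda_{\ge l}=J_{i_1}\cdots J_{i_l}$, and $\Lambda/J_w\to\Pi/I_w$ is bijective since $\Lambda+\Pi_{\ge l}=\Pi$. Finally, recall that in a Coxeter group $\ell(ws_i)=\ell(w)\pm1$, and that $w$ has a reduced expression ending in $s_i$ if $\ell(ws_i)<\ell(w)$. In the first case $J_wJ_i=J_{ws_i}$. In the second case $J_wJ_i=J_w$ by $J_i^2=J_i$ and the independence of the reduced expression. So the set of all $J_w$ is closed under right multiplication by the $J_i$.
\end{proof}

From now on we work in $\Lambda$. The ideal $J_w$ is homogeneous, $A=\Lambda/J_w$ is a finite-dimensional graded algebra, and $\mathcal{C}(\Pi/I_w)=\operatorname{add}\bigoplus_jA_j$.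

\section{The greedy module of a subclosed subcategory}\label{sec:greedy}

Let $\mathcal{Z}\subseteq\operatorname{mod}kQ$ be subclosed. For $X\in\operatorname{mod}kQ$ let $X^{\mathcal{Z}}$ be the quotient of $X$ by the intersection of the kernels of all maps $X\to Z$ with $Z\in\mathcal{Z}$. Since $X$ is finite dimensional, finitely many kernels have the same intersection, so $X^{\mathcal{Z}}$ embeds in an object of $\mathcal{Z}$. As $\mathcal{Z}$ is subclosed, $X^{\mathcal{Z}}\in\mathcal{Z}$. Every map from $X$ to an object of $\mathcal{Z}$ factors uniquely through $X\to X^{\mathcal{Z}}$. Thus $X^{\mathcal{Z}}$ is the largest quotient of $X$ in $\mathcal{Z}$, and $(X\oplus Y)^{\mathcal{Z}}=X^{\mathcal{Z}}\oplus Y^{\mathcal{Z}}$.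

\begin{definition}\label{def:greedy}
For $X\in\operatorname{mod}kQ$ put
\[
X^{(0)}=X^{\mathcal{Z}},\qquad X^{(j+1)}=(X^{(j)}\otimes\Lambda_1)^{\mathcal{Z}},\qquad N_{\mathcal{Z}}(X)=\bigoplus_{j\ge0}X^{(j)} .
\]
The \emph{greedy module} $N_{\mathcal{Z}}(X)$ is the graded $\Lambda$-module whose structure maps are the canonical surjections $X^{(j)}\otimes\Lambda_1\to X^{(j+1)}$. It is generated in degree $0$. We write $\pi_{\mathcal{Z}}\colon\Lambda\to N_{\mathcal{Z}}(kQ)$ for the graded surjection that restricts to $kQ\to(kQ)^{\mathcal{Z}}$ in degree $0$.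
\end{definition}

\begin{lemma}\label{lem:greedy}
Let $\mathcal{Z}$ be subclosed, $X\in\operatorname{mod}kQ$, and let $Y$ be a graded $\Lambda$-module with $Y_j\in\mathcal{Z}$ for all $j\ge0$.
\begin{enumerate}
\item[(a)] Restriction to degree $0$ gives $\operatorname{Hom}_{\mathrm{gr}}(N_{\mathcal{Z}}(X),Y)\cong\operatorname{Hom}_{kQ}(X,Y_0)$.
\item[(b)] Every graded map $\Lambda\to Y$ factors through $\pi_{\mathcal{Z}}$.
\item[(c)] If $N_{\mathcal{Z}}(kQ)$ is finite dimensional, then so is $N_{\mathcal{Z}}(X)$.
\item[(d)] $N_{\mathcal{Z}}(X)=N_{\mathcal{Z}}(X^{\mathcal{Z}})$. If $X\in\mathcal{Z}$, then $N_{\mathcal{Z}}(X)_0=X$, $(X^{(1)})^{(j)}=X^{(j+1)}$, and there is an exact sequence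
\begin{equation}\label{eq:peel}
0\to N_{\mathcal{Z}}(X^{(1)})\langle-1\rangle\to N_{\mathcal{Z}}(X)\to X\to0 .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A map $X\to Y_0$ factors uniquely through $X^{(0)}$. Given $f_j\colon X^{(j)}\to Y_j$, the composite $X^{(j)}\otimes\Lambda_1\to Y_j\otimes\Lambda_1\to Y_{j+1}$ ends in $\mathcal{Z}$, so it factors uniquely through a map $f_{j+1}\colon X^{(j+1)}\to Y_{j+1}$. The families $(f_j)$ obtained in this way are the graded maps.

(b) Extend the degree $0$ part of $f\colon\Lambda\to Y$ to $f'\colon N_{\mathcal{Z}}(kQ)\to Y$ by (a). Then $f$ and $f'\pi_{\mathcal{Z}}$ agree at $1$.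

(c) A surjection $X'\to X$ induces a surjection $X'^{\mathcal{Z}}\to X^{\mathcal{Z}}$, and $-\otimes\Lambda_1$ preserves surjections. By induction $X^{(j)}$ is a quotient of $X'^{(j)}$. Take $X'=(kQ)^r$ and use that $N_{\mathcal{Z}}$ is additive.

(d) This follows from $Z^{\mathcal{Z}}=Z$ for $Z\in\mathcal{Z}$.
\end{proof}

By (b), $N_{\mathcal{Z}}(kQ)$ is the largest graded quotient of the right module $\Lambda$ with all components in $\mathcal{Z}$. If $\mathcal{Z}=\mathcal{C}(\Pi/I_w)$ is subclosed, then $\Lambda/J_w$ is one such quotient. We shall see that it is the largest one, and that conversely every finite-dimensional $N_{\mathcal{Z}}(kQ)$ is some $\Lambda/J_w$.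

\begin{theorem}\label{thm:criterion}
Let $Q$ be a connected quiver without oriented cycles that is not Dynkin. A subcategory $\mathcal{Z}$ of $\operatorname{mod}kQ$ equals $\mathcal{C}(\Pi/I_w)$ for some $w\in W$ if and only if $\mathcal{Z}$ is subclosed and $N_{\mathcal{Z}}(kQ)$ is finite dimensional.
\end{theorem}

Lemma~\ref{lem:tau} below shows $X\otimes\Lambda_1\cong\tau^-X$, so the criterion can be tested inside $\operatorname{mod}kQ$. We test it on the two smallest affine quivers.

\begin{example}[The Kronecker quiver]\label{ex:kronecker}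
Let $Q$ have two arrows $x,y\colon1\to2$. Then $e_1\rho=xx^*+yy^*$ and $e_2\rho=-(x^*x+y^*y)$, and $\Lambda/\mathfrak{r}^2$ has the vertices and arrows of $\bar Q$ as a basis. From $J_1=\mathfrak{r}+ke_2$ and $J_2=\mathfrak{r}+ke_1$ we get
\[
J_1J_2=\mathfrak{r}^2+e_2\mathfrak{r}+\mathfrak{r}e_1=\mathfrak{r}^2+kx^*+ky^*,\qquad
J_2J_1=\mathfrak{r}^2+e_1\mathfrak{r}+\mathfrak{r}e_2=\mathfrak{r}^2+kx+ky .
\]
So $\Lambda/J_1J_2=kQ$, and $s_1s_2$ gives the projective modules. The algebra $A=\Lambda/J_2J_1$ has basis $e_1,e_2,x^*,y^*$, with $A_0\cong S_1\oplus S_2$ and $A_1\cong S_1^2$, so $s_2s_1$ gives the category $\mathcal{Z}$ of semisimple modules.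

Let us rebuild $A$ from this $\mathcal{Z}$. Here $X^{\mathcal{Z}}$ is the top $X/\operatorname{rad}X$, so $(kQ)^{(0)}=S_1\oplus S_2$. Every path of degree $1$ starting at $1$ begins with $x$ or $y$, so $S_1\otimes\Lambda_1=e_1\Lambda_1/(x\Lambda_1+y\Lambda_1)=0$. The module $S_2\otimes\Lambda_1=e_2\Lambda_1$ is spanned by $x^*,y^*$ and their products with $x,y$, so its top is $kx^*\oplus ky^*\cong S_1^2$. Thus $(kQ)^{(1)}\cong S_1^2$ and $(kQ)^{(2)}=0$. The greedy module has dimension $4$ and maps onto $A$ by Lemma~\ref{lem:greedy}(b), so it equals $A$.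

Now fix $(\lambda,\mu)\ne(0,0)$ in $k^2$ and let $R=kv\oplus ku$ be the module of dimension vector $(1,1)$ with $vx=\lambda u$ and $vy=\mu u$. It is quasi-simple regular, and its tube has rank $1$. Let $\mathcal{Z}=\operatorname{add}(R\oplus S_2)$. On $R^a\oplus S_2^b$ the arrows act as $\lambda\iota$ and $\mu\iota$ for one injective map $\iota$ from the space at $1$ to the space at $2$. A submodule is a pair of subspaces $U_1,U_2$ with $\iota(U_1)\subseteq U_2$, and choosing a complement of $\iota(U_1)$ in $U_2$ shows that it is isomorphic to some $R^c\oplus S_2^d$. So $\mathcal{Z}$ satisfies (i) and (ii) of Theorem~\ref{thm:affine}, but it meets the only ray in the tube of $R$. The greedy construction sees this directly. Let $Y$ have basis $v_j,u_j$ in degree $j\ge0$, with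
\[
v_jx=\lambda u_j,\qquad v_jy=\mu u_j,\qquad u_jx^*=-\mu v_{j+1},\qquad u_jy^*=\lambda v_{j+1}.
\]
Both $v_j(xx^*+yy^*)=(-\lambda\mu+\mu\lambda)v_{j+1}$ and $u_j(x^*x+y^*y)=(-\mu\lambda+\lambda\mu)u_{j+1}$ vanish, so $Y$ is a graded $\Lambda$-module. It is generated by $v_0$ and all $Y_j\cong R$ lie in $\mathcal{Z}$. By Lemma~\ref{lem:greedy}(b), $N_{\mathcal{Z}}(kQ)$ maps onto $Y$ and is infinite dimensional. Hence $\mathcal{Z}$ is not of the form $\mathcal{C}(\Pi/I_w)$, and condition (iii) cannot be dropped from Theorem~\ref{thm:affine}.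
\end{example}

\begin{example}[A tube of rank two]\label{ex:triangle}
In a tube of rank $1$ condition (iii) excludes all modules. To see why it is phrased in terms of rays, let $Q$ have arrows $a\colon1\to2$, $b\colon2\to3$, $c\colon1\to3$, so that
\[
e_1\rho=aa^*+cc^*,\qquad e_2\rho=bb^*-a^*a,\qquad e_3\rho=-(b^*b+c^*c).
\]
Let $T=P_1/akQ$, of dimension vector $(1,0,1)$ with $c$ acting by an isomorphism. We have $S_2\otimes\Lambda_1=e_2\Lambda_1/b\Lambda_1$. The paths of degree $1$ from $2$ that do not begin with $b$ are $a^*,a^*c,a^*a,a^*ab$, and the relations reduce to $a^*a\equiv0$ and $a^*ab\equiv0$; thus $S_2\otimes\Lambda_1\cong T$. Likewise $T\otimes\Lambda_1=e_1\Lambda_1/a\Lambda_1$ is spanned by $cb^*$, $cb^*b$ and the paths beginning with $cc^*$. The relation $e_1\rho$ kills the latter, $c\rho$ then kills $cb^*b$, and $T\otimes\Lambda_1\cong S_2$. By Lemma~\ref{lem:tau}, $\tau^-$ exchanges $S_2$ and $T$. Being $\tau$-periodic they are regular, $S_2$ is quasi-simple because it is simple, and so $S_2$ and $T$ are the quasi-simple modules of a tube of rank $2$.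

The subcategory $\mathcal{Z}=\operatorname{add}S_2=\mathcal{C}(\Pi/I_2)$ meets this tube. The greedy construction gives $(kQ)^{(0)}=S_2$ and stops at $(kQ)^{(1)}=T^{\mathcal{Z}}=0$, because the ray of $T$ is missing. If instead a subclosed $\mathcal{Z}$ contains both $S_2$ and $T$, then $S_2^{(j)}$ is alternately $S_2$ and $T$, and $N_{\mathcal{Z}}(kQ)$ is infinite dimensional by Lemma~\ref{lem:greedy}(c).
\end{example}

\section{Extensions over $\Lambda$}\label{sec:homological}

From here to the end of Section~\ref{sec:criterion}, $Q$ is connected and not Dynkin. This hypothesis enters at one point, the injectivity of $d_2$ in Lemma~\ref{lem:resolution}.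

\subsection{The symmetry of $\operatorname{Ext}^1$}

The formula \eqref{eq:CB} below is Crawley-Boevey's formula. We include the proof because we need to track degrees.

\begin{lemma}\label{lem:duality}
For finite-dimensional $\Lambda$-modules $M,Y$ we have $\operatorname{Ext}^1_\Lambda(M,Y)\cong D\operatorname{Ext}^1_\Lambda(Y,M)$ and
\begin{equation}\label{eq:CB}
\dim\operatorname{Ext}^1_\Lambda(M,Y)=\dim\operatorname{Hom}_\Lambda(M,Y)+\dim\operatorname{Hom}_\Lambda(Y,M)-(\underline{\dim}\,M,\underline{\dim}\,Y).
\end{equation}
If $M$ and $Y$ are graded, then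
\begin{equation}\label{eq:grdual}
\operatorname{Ext}^1_{\mathrm{gr}}(M,Y)\cong D\operatorname{Ext}^1_{\mathrm{gr}}(Y,M\langle-1\rangle),\qquad
\operatorname{Ext}^1_\Lambda(M,Y)=\bigoplus_a\operatorname{Ext}^1_{\mathrm{gr}}(M,Y\langle a\rangle).
\end{equation}
\end{lemma}

\begin{proof}
Write $b_M\colon Me_{s(b)}\to Me_{t(b)}$ for the action of the arrow $b$; the relation $\rho$ reads $\sum_{s(b)=i}\varepsilon(b)\,b^*_Mb_M=0$ for each $i$. Consider
\[
C(M,Y)\colon\quad\bigoplus_i\operatorname{Hom}_k(Me_i,Ye_i)\xrightarrow{\partial_0}\bigoplus_{b\in\bar Q_1}\operatorname{Hom}_k(Me_{s(b)},Ye_{t(b)})\xrightarrow{\partial_1}\bigoplus_i\operatorname{Hom}_k(Me_i,Ye_i),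
\]
\[
\partial_0(\varphi)_b=b_Y\varphi_{s(b)}-\varphi_{t(b)}b_M,\qquad
\partial_1(z)_i=\sum_{s(b)=i}\varepsilon(b)\,(b^*_Yz_b+z_{b^*}b_M).
\]
In $\partial_1\partial_0(\varphi)_i$ the terms $b^*_Y\varphi_{t(b)}b_M$ cancel and the others vanish by the relations on $Y$ and $M$, so this is a complex. Its cohomology $H^0$ is $\operatorname{Hom}_\Lambda(M,Y)$. An extension of $M$ by $Y$ is, after choosing splittings at the vertices, the space $Y\oplus M$ with $b$ acting by $\left(\begin{smallmatrix}b_Y&z_b\\0&b_M\end{smallmatrix}\right)$. The relation $\rho$ holds if and only if $\partial_1z=0$. The matrices $\left(\begin{smallmatrix}1&\varphi_i\\0&1\end{smallmatrix}\right)$ define an equivalence from the extension given by $z$ to the one given by $z'$ if and only if $z-z'=\partial_0\varphi$. So $H^1=\operatorname{Ext}^1_\Lambda(M,Y)$.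

Pair the terms of $C(M,Y)$ with those of $C(Y,M)$, in reverse order, by
\[
\langle\varphi,\psi\rangle=\sum_i\operatorname{tr}(\varphi_i\psi_i),\qquad\langle z,\zeta\rangle=\sum_b\varepsilon(b)\operatorname{tr}(z_b\zeta_{b^*}).
\]
These pairings are perfect, and $\langle\zeta,z\rangle=-\langle z,\zeta\rangle$ because $\varepsilon(b^*)=-\varepsilon(b)$. We compute
\begin{align*}
\langle\partial_0\varphi,\zeta\rangle&=\sum_b\varepsilon(b)\operatorname{tr}(\varphi_{s(b)}\zeta_{b^*}b_Y)-\sum_b\varepsilon(b)\operatorname{tr}(\varphi_{t(b)}b_M\zeta_{b^*})\\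
&=\sum_i\operatorname{tr}\Big(\varphi_i\sum_{s(b)=i}\varepsilon(b)\,(\zeta_{b^*}b_Y+b^*_M\zeta_b)\Big)=\langle\varphi,\partial_1\zeta\rangle,
\end{align*}
where the second sum was reindexed by $b\mapsto b^*$. Exchanging $M$ and $Y$ gives $\langle z,\partial_0\psi\rangle=-\langle\partial_0\psi,z\rangle=-\langle\psi,\partial_1z\rangle$. So $C(Y,M)$ is dual to $C(M,Y)$ up to signs, and $H^j(C(M,Y))\cong DH^{2-j}(C(Y,M))$. This gives the symmetry of $\operatorname{Ext}^1$ and $H^2\cong D\operatorname{Hom}_\Lambda(Y,M)$. The Euler characteristic of $C(M,Y)$ is $(\underline{\dim}\,M,\underline{\dim}\,Y)$, which gives \eqref{eq:CB}.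

Let $M,Y$ be graded, and let $C_{\mathrm{gr}}(M,Y)$ be the subcomplex with $\varphi_i$ of degree $0$, $z_b$ of degree $\deg b$, and last term of degree $1$. The argument above shows that its $H^1$ is $\operatorname{Ext}^1_{\mathrm{gr}}(M,Y)$, and $C(M,Y)=\bigoplus_aC_{\mathrm{gr}}(M,Y\langle a\rangle)$. A map $M\to Y$ of degree $d$ pairs nontrivially only with maps $Y\to M$ of degree $-d$, that is, with maps $Y\to M\langle-1\rangle$ of degree $1-d$. For $d=0,\deg b,1$ this gives $1,\deg b^*,0$. So $C_{\mathrm{gr}}(M,Y)$ is dual to $C_{\mathrm{gr}}(Y,M\langle-1\rangle)$.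
\end{proof}

The shift in \eqref{eq:grdual} is what makes the grading useful: an extension group that is hard to compute is traded for one whose second argument has moved up by one degree. Extensions by modules in positive degrees are easy to describe.

\begin{lemma}\label{lem:positive}
Let $X\in\operatorname{mod}kQ$ and let $T$ be a finite-dimensional graded module concentrated in degrees $\ge1$. Sending an extension to its structure map in degree $0$ gives an isomorphism
\begin{equation}\label{eq:positive}
\operatorname{Ext}^1_{\mathrm{gr}}(X,T)\cong\operatorname{Hom}_{kQ}(X\otimes\Lambda_1,T_1).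
\end{equation}
Let $N$ be graded in degrees $\ge0$ with $N_0=X$ and structure map $\sigma\colon X\otimes\Lambda_1\to N_1$. Under \eqref{eq:positive}, the connecting map $\operatorname{Hom}_{\mathrm{gr}}(N_{\ge1},T)\to\operatorname{Ext}^1_{\mathrm{gr}}(X,T)$ of the sequence $0\to N_{\ge1}\to N\to X\to0$ sends $u$ to $u_1\sigma$.
\end{lemma}

\begin{proof}
An extension $0\to T\to E\to X\to0$ has $E_0=X$ and $E_{\ge1}=T$, so it is determined by its structure map $X\otimes\Lambda_1\to T_1$. Every map occurs by Lemma~\ref{lem:tensor}. An equivalence of extensions is the identity in each degree, so it preserves the structure map. The bijection is linear, since the cocycle $z$ of the previous proof is given by $z_{a^*}(x)=xa^*$. The connecting map sends $u$ to the pushout $E=(T\oplus N)/\{(u(y),-y):y\in N_{\ge1}\}$. In $E$ we have $(0,x)\lambda=(0,x\lambda)=(u(x\lambda),0)$ for $x\in X$, $\lambda\in\Lambda_1$.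
\end{proof}

\subsection{The functor $-\otimes\Lambda_1$ and the Auslander--Reiten translation}

We use the following textbook facts about the hereditary algebra $kQ$.
\begin{enumerate}
\item[(AR1)] The additive functors $\tau^-=\operatorname{Ext}^1_{kQ}(D(kQ),-)$ and $\tau=D\operatorname{Ext}^1_{kQ}(-,kQ)$ on $\operatorname{mod}kQ$ kill the injective and the projective modules, respectively. They restrict to mutually inverse equivalences between the modules without nonzero injective summands and the modules without nonzero projective summands.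
\item[(AR2)] (Auslander--Reiten formula) $D\operatorname{Ext}^1_{kQ}(Y,X)\cong\operatorname{Hom}_{kQ}(\tau^-X,Y)$.
\item[(AR3)] (Auslander; Bongartz) If $\dim\operatorname{Hom}(U,Y)=\dim\operatorname{Hom}(U',Y)$ for all $Y\in\operatorname{mod}kQ$, then $U\cong U'$.
\item[(AR4)] If $Q$ is connected and not Dynkin, then no preprojective indecomposable is injective, and for all $i$ and $m\ge1$ the Auslander--Reiten sequence starting in $\tau^{-(m-1)}P_i$ has the form
\[
0\to\tau^{-(m-1)}P_i\to\bigoplus_{a\in Q_1,\,t(a)=i}\tau^{-(m-1)}P_{s(a)}\ \oplus\bigoplus_{a\in Q_1,\,s(a)=i}\tau^{-m}P_{t(a)}\to\tau^{-m}P_i\to0 .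
\]
\end{enumerate}

\begin{lemma}\label{lem:tau}
For $X\in\operatorname{mod}kQ$ we have $X\otimes\Lambda_1\cong\tau^-X$. In particular $e_i\Lambda_j\cong\tau^{-j}P_i$.
\end{lemma}

\begin{proof}
For $Y\in\operatorname{mod}kQ$ the module $Y\langle-1\rangle$ lies in degree $1$. By \eqref{eq:positive}, \eqref{eq:grdual} and (AR2),
\begin{multline*}
\dim\operatorname{Hom}(X\otimes\Lambda_1,Y)=\dim\operatorname{Ext}^1_{\mathrm{gr}}(X,Y\langle-1\rangle)=\dim\operatorname{Ext}^1_{\mathrm{gr}}(Y,X)\\=\dim\operatorname{Ext}^1_{kQ}(Y,X)=\dim\operatorname{Hom}(\tau^-X,Y).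
\end{multline*}
Apply (AR3). The second claim follows from $e_i\Lambda_j=P_i\otimes\Lambda_1^{\otimes j}$.
\end{proof}

\subsection{Resolutions of the simple modules}

To handle products with the ideals $J_i$ we need $\operatorname{Tor}$ and $\operatorname{Ext}$ with $S_i=\Lambda/J_i$, which is both a right and a left module.

\begin{lemma}\label{lem:resolution}
The following complexes, of graded right modules and of left modules, are exact; the sums run over the arrows $b$ of $\bar Q$ with $s(b)=i$:
\begin{gather}
0\to e_i\Lambda\langle-1\rangle\xrightarrow{d_2}\bigoplus_be_{t(b)}\Lambda\langle-\deg b\rangle\xrightarrow{d_1}e_i\Lambda\to S_i\to0,\label{eq:right}\\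
0\to\Lambda e_i\xrightarrow{d_2'}\bigoplus_b\Lambda e_{t(b)}\xrightarrow{d_1'}\Lambda e_i\to S_i\to0,\label{eq:left}
\end{gather}
where $d_2(x)=(\varepsilon(b)b^*x)_b$, $d_1(y)=\sum_bby_b$, $d_2'(x)=(\varepsilon(b)xb)_b$, $d_1'(y)=\sum_by_bb^*$.
\end{lemma}

\begin{proof}
The anti-automorphism of $k\bar Q$ with $b\mapsto b^*$ fixes each $bb^*$, hence $\rho$, and carries \eqref{eq:right} to \eqref{eq:left}. So it suffices to treat \eqref{eq:right}. We have $d_1d_2(x)=\rho x=0$, and the image of $d_1$ is $e_i\mathfrak{r}$, the kernel of $e_i\Lambda\to S_i$.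

Let $d_1(y)=0$ and lift $y_b$ to $\tilde y_b\in e_{t(b)}k\bar Q$, so $\sum_bb\tilde y_b\in e_i(\rho)$. The space $e_i(\rho)$ is spanned by elements $p\rho q$ with $p$ a path starting at $i$, and $p$ is either $e_i$ or begins with an arrow. Hence $\sum_bb\tilde y_b=e_i\rho z+\sum_bbr_b$ with $z\in e_ik\bar Q$ and $r_b\in e_{t(b)}(\rho)$. Now $e_i\rho=\sum_b\varepsilon(b)bb^*$. Sorting paths by their first arrow gives $\tilde y_b=\varepsilon(b)b^*z+r_b$, so $y=d_2(z)$.

It remains to show that $d_2$ is injective. In degree $0$ its source is zero. In degree $m\ge1$ we have $(S_i)_m=0$, so $\dim(\ker d_2)_m$ is the alternating sum of the dimensions of the first three terms. By Lemma~\ref{lem:tau} the outer terms are $\tau^{-(m-1)}P_i$ and $\tau^{-m}P_i$. In the middle term, $b=a^*$ with $t(a)=i$ contributes $e_{s(a)}\Lambda_{m-1}\cong\tau^{-(m-1)}P_{s(a)}$, and $b=a$ with $s(a)=i$ contributes $e_{t(a)}\Lambda_m\cong\tau^{-m}P_{t(a)}$. These are the terms of the sequence in (AR4), so the alternating sum is $0$.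
\end{proof}

For the Dynkin quiver with one vertex, $\Lambda=k$ and $d_2$ is the map $k\to0$; the lemma and part (b) of the next corollary fail.

\begin{corollary}\label{cor:torext}
Let $M$ be a right $\Lambda$-module.
\begin{enumerate}
\item[(a)] $\operatorname{Tor}_2^\Lambda(M,S_i)=\{m\in M:mJ_i=0\}$. If $M$ is finite dimensional, then $\sum_{q=0}^2(-1)^q\dim\operatorname{Tor}_q^\Lambda(M,S_i)=(\underline{\dim}\,M,\alpha_i)$.
\item[(b)] $\operatorname{Hom}_\Lambda(S_i,\Lambda)=0=\operatorname{Ext}^1_\Lambda(S_i,\Lambda)$. Every homomorphism of right modules $J_i\to\Lambda$ is left multiplication by an element of $\Lambda$.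
\item[(c)] $\operatorname{Ext}^2_\Lambda(S_i,M)=Me_i/M\mathfrak{r}e_i$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Tensoring \eqref{eq:left} with $M$ gives $Me_i\to\bigoplus_bMe_{t(b)}\to Me_i$. The kernel of the first map consists of the $m\in Me_i$ killed by all arrows, and by \eqref{eq:Ji} these are the $m\in M$ with $mJ_i=0$. The Euler characteristic is $2\dim Me_i-\sum_b\dim Me_{t(b)}=(\underline{\dim}\,M,\alpha_i)$.

(b), (c) Since $\operatorname{Hom}_\Lambda(e_j\Lambda,M)=Me_j$, applying $\operatorname{Hom}_\Lambda(-,M)$ to \eqref{eq:right} gives $Me_i\to\bigoplus_bMe_{t(b)}\to Me_i$ with maps $x\mapsto(xb)_b$ and $y\mapsto\sum_b\varepsilon(b)y_bb^*$. The image of the second map is the sum of the $Mc$ over the arrows $c$ ending at $i$, which is $M\mathfrak{r}e_i$; this is (c). For $M=\Lambda$, multiplying the middle components by $\varepsilon(b)$ turns the complex into \eqref{eq:left}, which is exact at the first two places. The last claim follows from the exact sequence $\operatorname{Hom}(\Lambda,\Lambda)\to\operatorname{Hom}(J_i,\Lambda)\to\operatorname{Ext}^1(S_i,\Lambda)$.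
\end{proof}

\section{Rigid ideals}\label{sec:rigid}

The greedy construction will produce an ideal of $\Lambda$ but no element of $W$. We need to recognize the ideals $J_w$ by an intrinsic property.

Call an ideal $J$ of $\Lambda$ \emph{cofinite} if it is two-sided, homogeneous, and contains $\Lambda_{\ge d}$ for some $d$. Products of cofinite ideals are cofinite. For a right module $M$, the sequence $0\to J\to\Lambda\to\Lambda/J\to0$ gives an exact sequence $\operatorname{Hom}(\Lambda,M)\to\operatorname{Hom}(J,M)\to\operatorname{Ext}^1(\Lambda/J,M)\to0$ whose first map sends $m\in M$ to $x\mapsto mx$. Hence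
\begin{equation}\label{eq:homJ}
\operatorname{Hom}_\Lambda(J,M)=0\iff MJ=0\ \text{ and }\ \operatorname{Ext}^1_\Lambda(\Lambda/J,M)=0 .
\end{equation}

\begin{definition}
A cofinite ideal $J$ is \emph{rigid} if $\operatorname{Hom}_\Lambda(J,\Lambda/J)=0$ (maps of right modules). By \eqref{eq:homJ} this is equivalent to $\operatorname{Ext}^1_\Lambda(\Lambda/J,\Lambda/J)=0$.
\end{definition}

To write $J$ as a product we remove the last factor, that is, the bottom layer of $\Lambda/J$. Put $(J:J_i)=\{x\in\Lambda:xJ_i\subseteq J\}$. This is a cofinite ideal containing $J$, and $(J:J_i)/J$ is the set of elements of $\Lambda/J$ killed by $J_i$. It is nonzero if and only if $S_i$ embeds in the right module $\Lambda/J$. If $J\ne\Lambda$, this happens for some $i$: long paths have high degree and act as zero on $\Lambda/J$, so there is a last nonzero space $(\Lambda/J)\mathfrak{r}^m$, and any nonzero element of it of the form $ue_i$ spans a copy of $S_i$.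

The inclusion $(J:J_i)J_i\subseteq J$ always holds, but it can be strict. For the Kronecker quiver and $J=\mathfrak{r}$ we have $(\mathfrak{r}:J_2)=J_1$, and $J_1J_2\ne\mathfrak{r}$ by Example~\ref{ex:kronecker}. Here $\Lambda/\mathfrak{r}=S_1\oplus S_2$ has self-extensions. Rigidity excludes this.

\begin{lemma}\label{lem:down}
Let $J$ be rigid and $J'=(J:J_i)\ne J$. Then $J=J'J_i$, $(J':J_i)=J'$, and $J'$ is rigid.
\end{lemma}

\begin{proof}
The module $J/J'J_i\subseteq J'/J'J_i$ is killed by $J_i$, so it is a sum of copies of $S_i$. If it were nonzero, there would be a surjection $J\to S_i$; composing with an embedding $S_i\to\Lambda/J$ would contradict rigidity. So $J=J'J_i\subseteq J_i$. If $xJ_i\subseteq J'$, then $xJ_i=xJ_i^2\subseteq J'J_i=J$, so $x\in J'$. Thus $(J':J_i)=J'$.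

To transport a map defined on $J'$ to a map defined on $J$ we tensor with $J_i$. The kernel of the multiplication map $J'\otimes_\Lambda J_i\to J_i$ is $\operatorname{Tor}_1(\Lambda/J',J_i)$. By dimension shifting along $0\to J_i\to\Lambda\to S_i\to0$ and Corollary~\ref{cor:torext}(a), this equals $\operatorname{Tor}_2(\Lambda/J',S_i)=(J':J_i)/J'=0$. So $J'\otimes_\Lambda J_i\cong J'J_i=J$. Let $f\colon J'\to\Lambda/J'$ be a homomorphism. Then $f\otimes1$ is a homomorphism
\[
J\cong J'\otimes_\Lambda J_i\to(\Lambda/J')\otimes_\Lambda J_i=J_i/J'J_i=J_i/J\subseteq\Lambda/J,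
\]
which sends $y\otimes x$ to $ux+J$ if $f(y)=u+J'$. It is zero because $J$ is rigid. So $uJ_i\subseteq J$, that is, $u\in J'$ and $f(y)=0$.
\end{proof}

\begin{lemma}\label{lem:up}
If $J'$ is rigid, then so is $J=J'J_i$.
\end{lemma}

\begin{proof}
If $(J':J_i)\ne J'$, then $J'=(J':J_i)J_i$ by Lemma~\ref{lem:down}, so $J=J'$ because $J_i^2=J_i$. Assume $(J':J_i)=J'$. Now a map on $J$ must be turned into a map on the larger ideal $J'$, and for this we have to divide by $J_i$. Put $B=J_i/J$.

\emph{Claim: every homomorphism $h\colon J_i\to B$ has the form $x\mapsto ux+J$ with $u\in\Lambda$, and $u$ is unique modulo $J'$.} By dimension shifting and Corollary~\ref{cor:torext}(c), $\operatorname{Ext}^1(J_i,J)=\operatorname{Ext}^2(S_i,J)=Je_i/J\mathfrak{r}e_i$. This vanishes, since $JJ_i=J$ and $J_ie_i=\mathfrak{r}e_i$ give $Je_i=JJ_ie_i=J\mathfrak{r}e_i$. So $h$ lifts along $J_i\to B$ to a map $J_i\to J_i\subseteq\Lambda$, which is left multiplication by some $u$ by Corollary~\ref{cor:torext}(b). If $uJ_i\subseteq J$, then $uJ_i\subseteq J'$ and $u\in(J':J_i)=J'$. This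 proves the claim.

Let $f\colon J\to\Lambda/J$ be a homomorphism. From $JJ_i=J$ we get $f(J)=f(J)J_i\subseteq B$. For $y\in J'$ the map $h_y\colon J_i\to B$, $x\mapsto f(yx)$, is a homomorphism, so $h_y(x)=u_yx+J$ with $u_y$ unique modulo $J'$. We have $h_{y+y'}=h_y+h_{y'}$ and $h_{y\lambda}(x)=h_y(\lambda x)=u_y\lambda x+J$. By uniqueness, $y\mapsto u_y+J'$ is a homomorphism $J'\to\Lambda/J'$, hence zero. So $u_y\in J'$ and $f(yx)=u_yx+J=0$ for all $y\in J'$, $x\in J_i$. The products $yx$ span $J$, so $f=0$.
\end{proof}

\begin{proposition}\label{prop:rigid}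
The rigid ideals are exactly the ideals $J_w$, $w\in W$.
\end{proposition}

\begin{proof}
The ideal $\Lambda$ is rigid, so all products of the $J_i$ are rigid by Lemma~\ref{lem:up}. Conversely, let $J\ne\Lambda$ be rigid and choose $i$ with $J'=(J:J_i)\ne J$. By Lemma~\ref{lem:down} and induction on $\dim\Lambda/J$, the ideal $J=J'J_i$ is a product of ideals $J_j$. Now use Lemma~\ref{lem:completion}.
\end{proof}

We also need the dimension vectors of the summands $e_j(\Lambda/J)$, or rather their pairings with an arbitrary vector. For $J=J_i$ we have $e_j(\Lambda/J)=S_i^{\delta_{ij}}$ and $(\beta,\delta_{ij}\alpha_i)=\beta_j-(s_i\beta)_j$. This pattern persists.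

\begin{lemma}\label{lem:g}
For every rigid ideal $J$ there is a unique $g(J)\in GL_n(\mathbb{Z})$ with
\begin{equation}\label{eq:g}
(\beta,\underline{\dim}\,e_j(\Lambda/J))=\beta_j-(g(J)\beta)_j\qquad\text{for all }\beta\in\mathbb{Z}^n\text{ and all }j .
\end{equation}
If $J'$ is rigid, $(J':J_i)=J'$ and $J=J'J_i$, then $g(J)=g(J')s_i$ and $\dim e_j(J'/J)=(g(J')\alpha_i)_j$ for all $j$.
\end{lemma}

\begin{proof}
Equation \eqref{eq:g} determines $g(J)$, and $g(\Lambda)=1$. By Lemma~\ref{lem:down}, every rigid $J\ne\Lambda$ arises as in the second statement from a strictly larger $J'$. By induction on $\dim\Lambda/J$ it therefore suffices to assume that $g'=g(J')$ exists and to show that $g's_i$ satisfies \eqref{eq:g} for $J$ and that $c_j:=\dim e_j(J'/J)$ equals $(g'\alpha_i)_j$.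

Let $M=e_j(\Lambda/J')$, $d=\underline{\dim}\,M$ and $t_q=\dim\operatorname{Tor}_q(M,S_i)$. By Corollary~\ref{cor:torext}(a), $t_2=0$ since $(J':J_i)=J'$, and so $t_0-t_1=(d,\alpha_i)$. Tensoring $0\to e_jJ'\to e_j\Lambda\to M\to0$ with $S_i=\Lambda/J_i$ gives the exact sequence
\[
0\to\operatorname{Tor}_1(M,S_i)\to e_j(J'/J)\to e_jS_i\to M\otimes_\Lambda S_i\to0 .
\]
Hence $c_j=\delta_{ij}-(t_0-t_1)=\delta_{ij}-(d,\alpha_i)$, and this is $(g'\alpha_i)_j$ by \eqref{eq:g} for $J'$ and $\beta=\alpha_i$. The right module $e_j(J'/J)$ is killed by $J_i$, so $\underline{\dim}\,e_j(\Lambda/J)=d+c_j\alpha_i$. Therefore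
\begin{align*}
(\beta,d+c_j\alpha_i)&=(\beta,d)-(\beta,\alpha_i)(\alpha_i,d)+\delta_{ij}(\beta,\alpha_i)=(s_i\beta,d)+\delta_{ij}(\beta,\alpha_i)\\
&=(s_i\beta)_j-(g's_i\beta)_j+\delta_{ij}(\beta,\alpha_i)=\beta_j-(g's_i\beta)_j.\qedhere
\end{align*}
\end{proof}

\section{The modules cogenerated by $\Lambda/J$}\label{sec:F}

Fix a rigid ideal $J$ and put $A=\Lambda/J$. To study submodules of objects of $\operatorname{add}\bigoplus_jA_j$ we first study $\Lambda$-submodules of the modules $A^r$. It is not evident that this class is closed under extensions, so we define a class that has this property and show that the two agree. Let $\mathcal{F}=\mathcal{F}_J$ be the class of finite-dimensional $\Lambda$-modules $M$ with $\operatorname{Hom}_\Lambda(J,M)=0$. By left exactness of $\operatorname{Hom}$, $\mathcal{F}$ is closed under submodules, extensions and finite direct sums. The condition ignores gradings, so shifts of graded modules in $\mathcal{F}$ lie in $\mathcal{F}$. Rigidity says $A\in\mathcal{F}$. By \eqref{eq:homJ} and Lemma~\ref{lem:duality}, for finite-dimensional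 $M$,
\begin{equation}\label{eq:F}
M\in\mathcal{F}\iff MJ=0\text{ and }\operatorname{Ext}^1_\Lambda(A,M)=0\iff MJ=0\text{ and }\operatorname{Ext}^1_\Lambda(M,A)=0 .
\end{equation}

\begin{lemma}\label{lem:embed}
Every $M\in\mathcal{F}$ embeds in some $A^r$. If $M$ is graded, then the maps in the spaces $\operatorname{Hom}_{\mathrm{gr}}(M,A\langle a\rangle)$, $a\in\mathbb{Z}$, have no common nonzero element in their kernels, so $M$ embeds by a graded map in a finite direct sum of shifts of $A$.
\end{lemma}

\begin{proof}
Let $R$ be the intersection of the kernels of all maps $M\to A$, and $\bar M=M/R$. Then $\bar M$ embeds in some $A^r$, so $\bar M\in\mathcal{F}$ and $\operatorname{Ext}^1(\bar M,A)=0$. In the exact sequence $\operatorname{Hom}(M,A)\to\operatorname{Hom}(R,A)\to\operatorname{Ext}^1(\bar M,A)$ the first map is zero by the definition of $R$, so $\operatorname{Hom}(R,A)=0$. Also $R\in\mathcal{F}$, so $\operatorname{Ext}^1(R,A)=0$ and $RJ=0$; the latter gives $\operatorname{Hom}(e_jA,R)=Re_j$. Let $\beta=\underline{\dim}\,R$. Formula \eqref{eq:CB} for the pair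 $(R,e_jA)$ reads $0=0+\beta_j-(\beta,\underline{\dim}\,e_jA)$, and by \eqref{eq:g} the right side is $(g(J)\beta)_j$. So $g(J)\beta=0$. Since $g(J)$ is invertible, $R=0$.

If $M$ is graded, then $\operatorname{Hom}_\Lambda(M,A)=\bigoplus_a\operatorname{Hom}_{\mathrm{gr}}(M,A\langle a\rangle)$, so an element killed by all homogeneous maps lies in $R=0$.
\end{proof}

The next construction is the analogue of the greedy module with $\mathcal{F}$ in place of $\mathcal{Z}$. It is finite dimensional by construction, and closure of $\mathcal{F}$ under extensions gives control of its $\operatorname{Ext}^1$.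

\begin{lemma}\label{lem:NF}
Let $X$ be a $kQ$-module that embeds in $U_0$ for some graded $U\in\mathcal{F}$. Among the graded quotients of $X\otimes\Lambda$ that lie in $\mathcal{F}$ there is a largest one, $N_{\mathcal{F}}(X)$. It is generated in degree $0$, $N_{\mathcal{F}}(X)_0=X$, and for every graded $M\in\mathcal{F}$ restriction to degree $0$ gives
\begin{enumerate}
\item[(a)] a bijection $\operatorname{Hom}_{\mathrm{gr}}(N_{\mathcal{F}}(X),M)\to\operatorname{Hom}_{kQ}(X,M_0)$,
\item[(b)] an injection $\operatorname{Ext}^1_{\mathrm{gr}}(N_{\mathcal{F}}(X),M)\to\operatorname{Ext}^1_{kQ}(X,M_0)$.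
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Lambda_{\ge d}\subseteq J$. Modules in $\mathcal{F}$ are killed by $J$, so the quotients in question are quotients of the finite-dimensional module $X\otimes(\Lambda/\Lambda_{\ge d})$. If $K$ and $K'$ are the kernels of two of them, then the quotient by $K\cap K'$ embeds in their direct sum and lies in $\mathcal{F}$. So a quotient of maximal dimension is the largest one; call it $N$. A $kQ$-map $X\to M_0$ extends uniquely to a graded map $X\otimes\Lambda\to M$. Its image lies in $\mathcal{F}$, so it factors through $N$; this is (a). Applied to the embedding $X\to U_0$, it shows that the surjection $X\to N_0$ is injective.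

For (b), let $0\to M\to G\to N\to0$ be a graded extension that splits over $kQ$ in degree $0$. Then $G\in\mathcal{F}$, so by (a) a splitting $X\to G_0$ extends to a graded map $N\to G$. The composite $N\to G\to N$ is the identity in degree $0$, hence the identity.
\end{proof}

\section{Proof of Theorem~\ref{thm:criterion}}\label{sec:criterion}

\subsection{Necessity}

\begin{proposition}\label{prop:necessity}
Let $w\in W$, $J=J_w$, $A=\Lambda/J$, $\mathcal{F}=\mathcal{F}_J$ and $\mathcal{Z}=\mathcal{C}(\Pi/I_w)=\operatorname{add}\bigoplus_jA_j$.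
\begin{enumerate}
\item[(a)] $\mathcal{Z}$ is subclosed.
\item[(b)] $N_{\mathcal{Z}}(X)\cong N_{\mathcal{F}}(X)$ for all $X\in\mathcal{Z}$. In particular $N_{\mathcal{Z}}(kQ)$ is finite dimensional.
\item[(c)] $J_w=\ker\pi_{\mathcal{Z}}$.
\end{enumerate}
\end{proposition}

\begin{proof}
The ideal $J$ is rigid by Proposition~\ref{prop:rigid}. Let $X$ be a submodule of an object of $\mathcal{Z}$. Then $X$ embeds in the degree $0$ part of $\bigoplus_{0\le j<d}A\langle j\rangle^r\in\mathcal{F}$ for suitable $d,r$, so $N=N_{\mathcal{F}}(X)$ is defined.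

(a) We must upgrade an embedding of $X$ to a split embedding. An arbitrary embedding need not split, so we choose a universal one for $N$, whose cokernel will again lie in $\mathcal{F}$. Choose bases of the spaces $\operatorname{Hom}_{\mathrm{gr}}(N,A\langle a\rangle)$, of which only finitely many are nonzero, and let $\iota\colon N\to E$ be the resulting graded map to a finite direct sum $E$ of shifts of $A$. It is injective by Lemma~\ref{lem:embed}. Let $C=E/N$. Every homogeneous map from $N$ to $A$ factors through $\iota$, so the first map in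
\[
\operatorname{Hom}_\Lambda(E,A)\to\operatorname{Hom}_\Lambda(N,A)\to\operatorname{Ext}^1_\Lambda(C,A)\to\operatorname{Ext}^1_\Lambda(E,A)
\]
is surjective. The last term vanishes by rigidity, so $\operatorname{Ext}^1_\Lambda(C,A)=0$. Also $CJ=0$, so $C\in\mathcal{F}$ by \eqref{eq:F}. Since $N$ lies in degrees $\ge0$, we have an exact sequence $0\to N\to E_{\ge0}\to C_{\ge0}\to0$ with $C_{\ge0}\in\mathcal{F}$. By \eqref{eq:grdual}, $\operatorname{Ext}^1_{\mathrm{gr}}(C_{\ge0},N)$ is dual to $\operatorname{Ext}^1_{\mathrm{gr}}(N,C_{\ge0}\langle-1\rangle)$. The module $C_{\ge0}\langle-1\rangle$ lies in $\mathcal{F}$ and vanishes in degree $0$, so this group is zero by Lemma~\ref{lem:NF}(b). The sequence splits, and $X=N_0$ is a direct summand of $E_0$, which is a direct sum of modules $A_j$. Thus $X\in\mathcal{Z}$.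

(b) Let $X\in\mathcal{Z}$. By Lemma~\ref{lem:embed} and (a), all components $N_j$ lie in $\mathcal{Z}$. So Lemma~\ref{lem:greedy}(a) gives a graded map $N_{\mathcal{Z}}(X)\to N$ that is the identity in degree $0$, and it is surjective since $N$ is generated in degree $0$. It remains to show $\dim N_j\ge\dim X^{(j)}$ for all $j$.

Let $M=N_{\mathcal{F}}(X^{(1)})\langle-1\rangle$, which is defined since $X^{(1)}\in\mathcal{Z}$. It lies in $\mathcal{F}$, is generated in degree $1$, and has $M_1=X^{(1)}$. As $M_0=0$, Lemma~\ref{lem:NF}(b) gives $\operatorname{Ext}^1_{\mathrm{gr}}(N,M)=0$. Hence the connecting map $\operatorname{Hom}_{\mathrm{gr}}(N_{\ge1},M)\to\operatorname{Ext}^1_{\mathrm{gr}}(X,M)$ is surjective. By Lemma~\ref{lem:positive}, the canonical surjection $q\colon X\otimes\Lambda_1\to X^{(1)}$ equals $u_1\sigma$ for some graded $u\colon N_{\ge1}\to M$, where $\sigma$ is the structure map of $N$. Then $u_1$ is surjective, and so is $u$. This shows $\dim N_{\mathcal{F}}(X)_j\ge\dim N_{\mathcal{F}}(X^{(1)})_{j-1}$ for $j\ge1$ and all $X\in\mathcal{Z}$. Iterating,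
\[
\dim N_{\mathcal{F}}(X)_j\ge\dim N_{\mathcal{F}}(X^{(j)})_0=\dim X^{(j)} .
\]
Finally $N_{\mathcal{Z}}(kQ)=N_{\mathcal{Z}}((kQ)^{\mathcal{Z}})$ by Lemma~\ref{lem:greedy}(d).

(c) By (b), $N_{\mathcal{Z}}(kQ)$ lies in $\mathcal{F}$ and is killed by $J$, so $\pi_{\mathcal{Z}}(x)=\pi_{\mathcal{Z}}(1)x=0$ for $x\in J$. Conversely $\Lambda\to A$ factors through $\pi_{\mathcal{Z}}$ by Lemma~\ref{lem:greedy}(b), so $\ker\pi_{\mathcal{Z}}\subseteq J$.
\end{proof}

\subsection{Sufficiency}

Let $\mathcal{Z}$ be subclosed with $N_{\mathcal{Z}}(kQ)$ finite dimensional, and write $N(X)=N_{\mathcal{Z}}(X)$. All $N(X)$ are finite dimensional by Lemma~\ref{lem:greedy}(c). Proposition~\ref{prop:necessity}(c) tells us which ideal to consider, namely $\ker\pi_{\mathcal{Z}}$, and Proposition~\ref{prop:rigid} tells us what to prove about it. The heart of the matter is the following lemma. Greediness lets us strip the degree $0$ part from the first argument of $\operatorname{Ext}^1$ when the second argument lies in positive degrees, the duality exchanges the two arguments, and finite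 dimensionality makes the process end at zero.

\begin{lemma}\label{lem:rigidgreedy}
$\operatorname{Ext}^1_\Lambda(N(X),N(Y))=0$ for all $X,Y\in\mathcal{Z}$.
\end{lemma}

\begin{proof}
Put $\eta_a(X,Y)=\dim\operatorname{Ext}^1_{\mathrm{gr}}(N(X),N(Y)\langle-a\rangle)$. By the second part of \eqref{eq:grdual} we must show that all $\eta_a$ vanish. The first part gives
\begin{equation}\label{eq:sym}
\eta_a(X,Y)=\dim\operatorname{Ext}^1_{\mathrm{gr}}(N(Y)\langle-a\rangle,N(X)\langle-1\rangle)=\eta_{1-a}(Y,X).
\end{equation}
Let $a\ge1$ and $T=N(Y)\langle-a\rangle$. It lies in degrees $\ge1$, and all $T_j$ are in $\mathcal{Z}$. Put $K=N(X^{(1)})\langle-1\rangle$. The sequence \eqref{eq:peel} gives an exact sequence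
\[
\operatorname{Hom}_{\mathrm{gr}}(K,T)\xrightarrow{\partial}\operatorname{Ext}^1_{\mathrm{gr}}(X,T)\to\operatorname{Ext}^1_{\mathrm{gr}}(N(X),T)\to\operatorname{Ext}^1_{\mathrm{gr}}(K,T).
\]
We claim that $\partial$ is surjective. By Lemma~\ref{lem:positive} an element of its target is a map $f\colon X\otimes\Lambda_1\to T_1$. Since $T_1\in\mathcal{Z}$, we have $f=f'q$ with $q\colon X\otimes\Lambda_1\to X^{(1)}$ the structure map of $N(X)$. By Lemma~\ref{lem:greedy}(a), $f'$ extends to a graded map $N(X^{(1)})\to T\langle1\rangle$, that is, to $u\colon K\to T$ with $u_1=f'$. Then $\partial(u)=u_1q=f$. So the last map of the sequence is injective, which means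
\begin{equation}\label{eq:strip}
\eta_a(X,Y)\le\eta_{a-1}(X^{(1)},Y)\qquad(a\ge1).
\end{equation}
Alternating \eqref{eq:strip} and \eqref{eq:sym},
\[
\eta_1(X,Y)\le\eta_0(X^{(1)},Y)=\eta_1(Y,X^{(1)})\le\eta_0(Y^{(1)},X^{(1)})=\eta_1(X^{(1)},Y^{(1)}).
\]
By induction $\eta_1(X,Y)\le\eta_1(X^{(j)},Y^{(j)})$ for all $j$, and the right side is $0$ for large $j$ because $X^{(j)}=0$. So $\eta_1=0$ on all pairs. For $a\ge2$, \eqref{eq:strip} gives $\eta_a(X,Y)\le\eta_1(X^{(a-1)},Y)=0$. For $a\le0$ use \eqref{eq:sym}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]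
Necessity is Proposition~\ref{prop:necessity}(a),(b). For sufficiency let $\mathcal{Z}$ be as above and $J=\ker\pi_{\mathcal{Z}}$. This is a homogeneous right ideal, and it contains some $\Lambda_{\ge d}$ because $N(kQ)$ is finite dimensional. By Lemma~\ref{lem:greedy}(b), every graded map from $\Lambda$ to a graded module $Y$ with $Y_j\in\mathcal{Z}$ for $j\ge0$ kills $J$. We apply this twice. For $\lambda\in\Lambda_c$, the map $\Lambda\to N(kQ)\langle c\rangle$, $x\mapsto\pi_{\mathcal{Z}}(\lambda x)$, shows $\lambda J\subseteq J$, so $J$ is a cofinite ideal. For $X\in\mathcal{Z}$ and $v\in N(X)_c$, the map $\Lambda\to N(X)\langle c\rangle$, $x\mapsto vx$, shows $N(X)J=0$.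

Put $A=\Lambda/J\cong N((kQ)^{\mathcal{Z}})$. By Lemma~\ref{lem:rigidgreedy}, $\operatorname{Ext}^1_\Lambda(A,A)=0$, so $J$ is rigid, and $J=J_w$ for some $w$ by Proposition~\ref{prop:rigid}. All $A_j\cong(kQ)^{(j)}$ lie in $\mathcal{Z}$, so $\mathcal{C}(\Pi/I_w)\subseteq\mathcal{Z}$. Conversely let $X\in\mathcal{Z}$. Then $N(X)J=0$ and $\operatorname{Ext}^1_\Lambda(A,N(X))=0$ by Lemma~\ref{lem:rigidgreedy}, so $N(X)\in\mathcal{F}_J$ by \eqref{eq:F}, and $N(X)$ embeds in some $A^r$ by Lemma~\ref{lem:embed}. Hence $X=N(X)_0$ is isomorphic to a $kQ$-submodule of $(A^r)_{kQ}\in\mathcal{C}(\Pi/I_w)$. By Proposition~\ref{prop:necessity}(a), $X\in\mathcal{C}(\Pi/I_w)$.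
\end{proof}

\section{Tubes: proof of Theorem~\ref{thm:affine}}\label{sec:tubes}

Let $Q$ be affine; it is connected and not Dynkin, so Theorem~\ref{thm:criterion} applies. We use the following standard facts \cite{Ringel}.
\begin{enumerate}
\item[(T1)] There are no nonzero maps from preinjective to regular modules, nor between modules in different tubes.
\item[(T2)] The regular modules form an exact abelian subcategory of $\operatorname{mod}kQ$: kernels, images and cokernels of maps between regular modules are regular. Every regular indecomposable is uniserial in this subcategory, that is, its regular submodules form a chain.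
\item[(T3)] $\tau$ is an autoequivalence of the category of regular modules, with inverse $\tau^-$. It permutes the $p$ quasi-simple modules of a tube of rank $p$ cyclically, and $\tau(X[m])=(\tau X)[m]$.
\item[(T4)] $\tau^-$ maps preinjective modules to preinjective modules, and $\tau^{-b}$ kills a given preinjective module for $b\gg0$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:affine}, necessity]
Let $\mathcal{Z}=\mathcal{C}(\Pi/I_w)$. Condition (i) holds because $\Pi/I_w$ is finite dimensional, and (ii) holds by Theorem~\ref{thm:criterion}. Suppose that every ray of some tube meets $\mathcal{Z}$. If $X[m]\in\mathcal{Z}$, then its submodule $X$ lies in $\mathcal{Z}$; so $\mathcal{Z}$ contains all quasi-simple modules of the tube. Let $X$ be one of them. If $X^{(j)}\cong\tau^{-j}X$, then $X^{(j)}\otimes\Lambda_1\cong\tau^{-(j+1)}X$ by Lemma~\ref{lem:tau}. This module is quasi-simple in the same tube by (T3), so it lies in $\mathcal{Z}$ and is isomorphic to $X^{(j+1)}$. Hence $X^{(j)}\ne0$ for all $j$. By Lemma~\ref{lem:greedy}(c), $N_{\mathcal{Z}}(kQ)$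 is infinite dimensional, contradicting Theorem~\ref{thm:criterion}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:affine}, sufficiency]
Let $\mathcal{Z}$ satisfy (i)--(iii) and write $Z_j=(kQ)^{(j)}\in\mathcal{Z}$. By Theorem~\ref{thm:criterion} it suffices to show $Z_j=0$ for some $j$. The functor $-\otimes\Lambda_1$ preserves surjections and acts on objects as $\tau^-$. Hence $Z_{j+b}$ is a quotient of $\tau^{-b}Z_j$, and $Z_j$ is a quotient of $\tau^{-j}(kQ)$. We show that the preprojective, the regular and the preinjective summands of $Z_j$ disappear in this order.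

\emph{Step 1: preprojective summands.} Let $P=\tau^{-a}P_i$ and $j>a$. We claim $\operatorname{Hom}(\tau^{-j}P_l,P)=0$ for every vertex $l$. Put $U=\tau^{-(j-a)}P_l$. No preprojective indecomposable is injective by (AR4), so $U$ is indecomposable and not projective, and $a$ applications of (AR1) give $\operatorname{Hom}(\tau^{-j}P_l,P)\cong\operatorname{Hom}(U,P_i)$. The image of a nonzero map $U\to P_i$ would be projective, since $kQ$ is hereditary, and so it would split off $U$, which is impossible. This proves the claim. If $P$ were a summand of $Z_j$, there would be a surjection $\tau^{-j}(kQ)\to Z_j\to P$. So $P$ is not a summand of $Z_j$ for $j>a$. By (i), $\mathcal{Z}$ contains only finitely many preprojective indecomposables, so there is $j_0$ such that $Z_j=G_j\oplus H_j$ with $G_j$ regular and $H_j$ preinjective for all $j\ge j_0$.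

\emph{Step 2: regular summands.} Let $j\ge j_0$. The surjection $\tau^-G_j\oplus\tau^-H_j\to Z_{j+1}\to G_{j+1}$ vanishes on $\tau^-H_j$ by (T4) and (T1), so it restricts to a surjection $\tau^-G_j\to G_{j+1}$. Fix a tube, of rank $p$, and let $\ell_j$ be the largest quasi-length of an indecomposable summand of $G_j$ in this tube, with $\ell_j=0$ if there is none. A regular summand may survive for some steps, so we need a quantity that cannot increase and cannot stay constant; $\ell_j$ is such a quantity.

Let $U$ be an indecomposable summand of $G_{j+1}$ in the tube. Write $G_j$ as a direct sum of indecomposables $V$. The images in $U$ of the modules $\tau^-V$ are regular submodules with sum $U$, and they form a chain by (T2). So some $\tau^-V$ maps onto $U$, and $V$ lies in the same tube by (T1) and (T3). The kernel of $\tau^-V\to U$ is regular and $\tau^-$ preserves quasi-length, so the quasi-length of $V$ is at least that of $U$, with equality only if $\tau^-V\cong U$. We obtain two facts: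
\begin{enumerate}
\item[(1)] $\ell_{j+1}\le\ell_j$;
\item[(2)] if $U$ has quasi-length $\ell_j$, then $V\cong\tau U$, so $\tau U$ is a summand of $G_j$ of quasi-length $\ell_j$.
\end{enumerate}
Suppose $\ell_j=\ell_{j+1}=\dots=\ell_{j+p}=\ell>0$, and let $U=Y[\ell]$ be a summand of $G_{j+p}$ in the tube. By (2) and induction on $s$, $\tau^sU$ is a summand of $G_{j+p-s}$ for $0\le s\le p$. So $\mathcal{Z}$ contains $\tau^sU=(\tau^sY)[\ell]$ for $0\le s<p$. The modules $Y,\tau Y,\dots,\tau^{p-1}Y$ are all the quasi-simple modules of the tube, so every ray of the tube meets $\mathcal{Z}$, contrary to (iii). Hence a positive value of the non-increasing sequence $\ell_j$ drops within $p$ steps, and the sequence reaches $0$. Only finitely many tubes contain a summand of $G_{j_0}$, and in all other tubes $\ell_j=0$ for $j\ge j_0$ by (1). So there is $j_1$ with $G_{j_1}=0$.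

\emph{Step 3: preinjective summands.} The module $Z_{j_1}$ is preinjective, and $Z_{j_1+b}$ is a quotient of $\tau^{-b}Z_{j_1}$, which is zero for $b\gg0$ by (T4).
\end{proof}

\begin{remark}
Condition (ii) is needed to define the greedy module, (i) is used only in Step~1, and (iii) only in Step~2. Without (i), Step~1 can fail. Let $\mathcal{Z}$ consist of all preprojective modules. For an indecomposable $U$ that is not preprojective, no $\tau^sU$ is projective, so $\operatorname{Hom}(U,\tau^{-a}P_i)\cong\operatorname{Hom}(\tau^aU,P_i)=0$ as in Step~1. Hence $\mathcal{Z}$ is subclosed. It meets no tube, and $Z_j\cong\tau^{-j}(kQ)\ne0$ for all $j$.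
\end{remark}

\section{Uniqueness of $w$ and the Dynkin case}\label{sec:complements}

\begin{proposition}\label{prop:unique}
Let $Q$ be connected, without oriented cycles, and not Dynkin. Then $w\mapsto\mathcal{C}(\Pi/I_w)$ is a bijection from $W$ onto the subclosed subcategories $\mathcal{Z}$ with $N_{\mathcal{Z}}(kQ)$ finite dimensional. If $Q$ is affine, it is a bijection from $W$ onto the subcategories satisfying \textup{(i)--(iii)} of Theorem~\ref{thm:affine}.
\end{proposition}

\begin{proof}
By Theorems~\ref{thm:criterion} and~\ref{thm:affine} only injectivity is left. The subcategory determines $J_w$ by Proposition~\ref{prop:necessity}(c), and $J_w$ determines the matrix $g(J_w)$ of Lemma~\ref{lem:g}. We show $g(J_w)=w$ by induction on $\ell(w)$, starting from $g(\Lambda)=1$. Let $w=w's_i$ with $\ell(w)>\ell(w')$, so $J_w=J_{w'}J_i$. If $(J_{w'}:J_i)=J_{w'}$, then Lemma~\ref{lem:g} gives $g(J_w)=w's_i=w$. Suppose instead that $J''=(J_{w'}:J_i)\ne J_{w'}$. By Lemmas~\ref{lem:down} and~\ref{lem:g}, $w'=g(J'')s_i$ and all coordinates of $g(J'')\alpha_i$ are dimensions,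 hence nonnegative. But $g(J'')\alpha_i=w's_i\alpha_i=-w'\alpha_i$. Recall that $\ell(w's_i)>\ell(w')$ implies that $w'\alpha_i$ is a positive root, a nonzero vector with nonnegative coordinates. This is a contradiction.
\end{proof}

The following statement is a theorem of Oppermann, Reiten and Thomas. We recover it by embedding the Dynkin quiver in an affine one.

\begin{proposition}\label{prop:dynkin}
Let $Q$ be a connected Dynkin quiver. All subcategories $\mathcal{C}(\Pi/I_w)$ are subclosed, and every subclosed subcategory of $\operatorname{mod}kQ$ equals $\mathcal{C}(\Pi/I_w)$ for a unique $w\in W_Q$.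
\end{proposition}

\begin{proof}
Let $\tilde Q$ be the affine quiver obtained from $Q$ by adding the extending vertex $0$ as a source; it has no oriented cycles. Mark the objects attached to $\tilde Q$ by a tilde. We identify $\operatorname{mod}kQ$ with the $k\tilde Q$-modules $M$ with $Me_0=0$, a class closed under submodules, and $W_Q$ with the subgroup of $W_{\tilde Q}$ generated by $s_1,\dots,s_n$. Recall that reduced expressions in $W_Q$ remain reduced in $W_{\tilde Q}$.

Killing $e_0$ kills the arrows at $0$ and maps $\tilde\rho$ to $\rho$, so $\tilde\Lambda/(e_0)=\Lambda$, and $\tilde J_i$ maps onto $J_i$ for $i\ne0$. Let $w\in W_Q$. Since $e_0\in\tilde J_i$ for $i\ne0$ and $e_0$ is idempotent, $e_0\in\tilde J_w$. Hence $\tilde\Lambda/\tilde J_w=\Lambda/J_w$, and by Lemma~\ref{lem:completion}, $\mathcal{C}(\tilde\Pi/\tilde I_w)=\mathcal{C}(\Pi/I_w)$. This subcategory is subclosed by Theorem~\ref{thm:affine}, and it determines $w$ by Proposition~\ref{prop:unique}.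

Conversely let $\mathcal{Z}\subseteq\operatorname{mod}kQ$ be subclosed. It has finitely many indecomposables because $Q$ is Dynkin, and it is subclosed in $\operatorname{mod}k\tilde Q$. Recall that in each tube of $\tilde Q$ the dimension vectors of the quasi-simple modules add up to the minimal positive vector $\delta$ in the radical of the form, and that $\delta_0=1$. So each tube has a quasi-simple $X$ with $Xe_0\ne0$. All $X[m]$ contain $X$, so the ray of $X$ misses $\mathcal{Z}$. By Theorem~\ref{thm:affine}, $\mathcal{Z}=\mathcal{C}(\tilde\Pi/\tilde I_w)$ for some $w\in W_{\tilde Q}$. If $s_0$ occurred in a reduced expression of $w$, then $\tilde I_w\subseteq\tilde I_0$, and $S_0$ would be a composition factor of $(\tilde\Pi/\tilde I_w)_{k\tilde Q}\in\mathcal{Z}$, which is impossible. So $w\in W_Q$.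
\end{proof}

\begin{thebibliography}{9}

\bibitem{ORT}
Steffen Oppermann, Idun Reiten, and Hugh Thomas,
\emph{Quotient closed subcategories of quiver representations},
arXiv:1205.3268 (2012).

\bibitem{Ringel}
Ringel, Lecture Notes in Mathematics 1099.

\end{thebibliography}
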